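# An isolated hypersurface singularity whose spectral numbers spread too far

## 1. Powers of one variable: the variance bound is an equality

Let $f:(\mathbb C^{n+1},0)\to(\mathbb C,0)$ be an isolated hypersurface singularity with Milnor number $\mu\ge1$. Its **spectrum** (Steenbrink, Varchenko) is defined through the Hodge filtration on the cohomology of the Milnor fiber, equivalently through the Gauss–Manin connection. It consists of $\mu$ rational numbers with

$$-1<\alpha_1\le\dots\le\alpha_\mu<n,\qquad \alpha_i+\alpha_{\mu+1-i}=n-1, \tag{1}$$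

and $e^{-2\pi i\alpha_1},\dots,e^{-2\pi i\alpha_\mu}$ are the eigenvalues of the monodromy. By the symmetry in (1) the mean of the spectrum is $\frac{n-1}2$.

Take $n=0$ and $f=u^{k+1}$ with $k\ge1$. The Milnor fiber consists of $k+1$ points, and the monodromy permutes them cyclically. On the reduced cohomology, of dimension $\mu=k$, its eigenvalues are the nontrivial $(k+1)$-st roots of unity, each once. Since $-1<\alpha_i<0$, the eigenvalues determine the spectrum:

$$\alpha_j+1=\frac j{k+1},\qquad j=1,\dots,k .$$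

The variance of $\{1,\dots,k\}$ is $\frac{k^2-1}{12}$. So the variance of the spectrum is $\frac{k^2-1}{12(k+1)^2}=\frac1{12}\cdot\frac{k-1}{k+1}$, and $\frac{k-1}{k+1}$ is the length $\alpha_\mu-\alpha_1$. The variance is exactly one twelfth of the length.

In general put

$$\mathrm{Var}=\frac1\mu\sum_{i=1}^\mu\Big(\alpha_i-\frac{n-1}2\Big)^2,\qquad \gamma=-\frac14\sum_{i=1}^{\mu}\Big(\alpha_i-\frac{n-1}{2}\Big)^2+\frac{\mu(\alpha_\mu-\alpha_1)}{48}.$$

Then

$$\frac\gamma\mu=\frac14\Big(\frac{\alpha_\mu-\alpha_1}{12}-\mathrm{Var}\Big). \tag{2}$$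

We have shown that $\gamma=0$ for $u^{k+1}$. The conjecture in Claus Hertling, "Variance of the spectral numbers", arXiv:math/0007187 (2000), says that for every isolated hypersurface singularity

$$\mathrm{Var}\le\frac{\alpha_\mu-\alpha_1}{12},\qquad\text{equivalently}\qquad \gamma\ge0. \tag{3}$$

What changes for general $f$? The answer of these notes is that (3) is false. For $c\in\mathbb C^*$ let

$$f=x^3yw+y^3zw^2+xz^3w+x^4z+x^5+c\,y^{12}+z^6+w^4 . \tag{4}$$

**Theorem A.** For all but at most four values $c\in\mathbb C^*$, the polynomial $f$ in (4) has an isolated singularity at $0\in\mathbb C^4$, with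
$$\mu=523,\quad \alpha_1=-\tfrac14,\quad \alpha_\mu=\tfrac94,\quad \sum_i(\alpha_i-1)^2=\tfrac{36611}{336}.$$
Since $\mu(\alpha_\mu-\alpha_1)/12=\frac{36610}{336}$, the inequality (3) fails, and $\gamma=-\frac1{1344}$.

**Theorem B.**

1. For every $n\ge3$ there is an isolated singularity $(\mathbb C^{n+1},0)\to(\mathbb C,0)$ with $\gamma<0$.
2. For every $n\ge4$, $\gamma$ is unbounded below on isolated singularities of $n+1$ variables.
3. Over all isolated singularities, $\mathrm{Var}-\frac{\alpha_\mu-\alpha_1}{12}$ is unbounded above, so no inequality $\mathrm{Var}\le\frac{\alpha_\mu-\alpha_1}{12}+C$ holds.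

No claim is made for $n=1,2$.

## 2. Newton polyhedra and the spectrum as a sum over lattice points

Write $N=n+1$ and let $g=\sum_P c_Px^P$ be a polynomial in $N$ variables with $g(0)=0$. Its support is the set of $P\in\mathbb N^N$ with $c_P\ne0$.

**Definition (Newton data).** The Newton polyhedron $\Gamma_+$ is the convex hull of $\bigcup_P(P+\mathbb R^N_{\ge0})$ over the support. The Newton boundary is the union of its compact faces. The polynomial $g$ is *convenient* if for each $i$ a pure power $x_i^{a_i}$ occurs in it. For a compact face $\sigma$ let $g_\sigma=\sum_{P\in\sigma}c_Px^P$. The polynomial $g$ is *Newton nondegenerate* if for every compact face $\sigma$ the functions $x_i\partial_{x_i}g_\sigma$, $i=1,\dots,N$, have no common zero in $(\mathbb C^*)^N$.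

For example, $x^5+x^2y^2+y^5$ is convenient. Its compact faces are two segments, from $(5,0)$ to $(2,2)$ and from $(2,2)$ to $(0,5)$, and their three end points.

Let $g$ be convenient. A facet of $\Gamma_+$ lies in $\{\ell=e\}$, where $\ell$ is a functional with nonnegative coefficients and minimum $e\ge 0$ on $\Gamma_+$. If $e>0$, then $\ell(a_i\mathbf e_i)\ge e>0$ for each $i$ ($\mathbf e_i$ the unit vectors), so all coefficients of $\ell$ are positive; normalize $e=1$, and the facet is compact. If $e=0$, the facet lies where $x_i=0$ for all $i$ with $\ell_i>0$. Its dimension is $N-1$, so there is only one such $i$, and the facet is $\Gamma_+\cap\{x_i=0\}$. Hence $\Gamma_+$ is cut out of $\mathbb R^N_{\ge0}$ by the inequalities $\ell_F\ge1$, one for each compact facet $F$. Every compact face lies in a compact facet; otherwise it would be an intersection of coordinate facets $\Gamma_+\cap\{x_i=0\}$, hence of the form $\Gamma_+\cap\mathbb R^I$, which is unbounded. Put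

$$\nu(u)=\min_F\ell_F(u),\qquad u\in\mathbb R^N_{\ge0}.$$

For $u\ne0$ the point $u/\nu(u)$ lies on the Newton boundary, and $\mathrm{cone}(F)=\{u:\nu(u)=\ell_F(u)\}$. So $\nu$ is linear on the cones over compact faces and equals $1$ on the Newton boundary. These cones, together with $\{0\}$ as the cone over $\emptyset$, form a fan with union $\mathbb R^N_{\ge0}$, and their relative interiors partition $\mathbb R_{\ge0}^N$. To recognize a compact facet, it suffices to exhibit a positive functional that is $\ge1$ on the support and equal to $1$ on support points that span affine dimension $N-1$.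

**Cited result.** Let $g$ be convenient and Newton nondegenerate. Then $g$ has an isolated singularity (Kouchnirenko, Invent. Math. 32, 1976), and
$$\mathrm{Sp}_g(t):=\sum_i t^{\alpha_i+1}=\sum_\sigma(-1)^{N-1-\dim\sigma}(1-t)^{k(\sigma)}\sum_{m\in\mathrm{cone}(\sigma)\cap\mathbb Z^N}t^{\nu(m)} . \tag{5}$$
Here $\sigma$ runs over the compact faces, including $\emptyset$ (with $\dim=-1$, cone $\{0\}$, $k=0$), and $k(\sigma)$ is the dimension of the smallest coordinate subspace that contains $\sigma$. Formula (5) was conjectured by Steenbrink in 1977 and proved by M. Saito, Math. Ann. 281 (1988) 411–417, and Varchenko–Khovanskii, Soviet Math. Dokl. 32 (1985).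

All series are formal power series in some $t^{1/q}$, and all sums are locally finite. Formula (5) counts a lattice point once for every face whose cone contains it. We first rewrite it so that each lattice point appears once, with a weight that depends only on its support. For $m\in\mathbb N^N$ with support $S(m)=\{i:m_i\neq0\}$ put

$$\omega(m)=(1-t)^{|S(m)|}(-t)^{N-|S(m)|}.$$

**Lemma 1.** For $g$ convenient and Newton nondegenerate, $\mathrm{Sp}_g(t)=\sum_{m\in\mathbb N^N}t^{\nu(m)}\omega(m)$.

*Proof.* We use the Euler characteristic with compact support $\chi_c$. It is additive over finite semialgebraic partitions, and it equals $(-1)^{\delta}$ on a nonempty relatively open convex set of dimension $\delta$, since such a set is homeomorphic to $\mathbb R^\delta$.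

**Step 1: collect the factor of $t^{\nu(m)}$.** Let $I(\sigma)$ be the smallest $I$ with $\sigma\subset\mathbb R^I$, so $k(\sigma)=|I(\sigma)|$. Let $\sigma_m$ be the face whose cone contains $m$ in its relative interior; then $I(\sigma_m)=S(m)$. We have $m\in\mathrm{cone}(\sigma)$ exactly when $\sigma\supseteq\sigma_m$. Since $\dim\mathrm{cone}(\sigma)=\dim\sigma+1$, the factor is
$$\sum_{I\supseteq S(m)}(-1)^{N-|I|}(1-t)^{|I|}e_I,\qquad e_I=\sum_{\sigma\supseteq\sigma_m,\ I(\sigma)=I}(-1)^{|I|-\dim\mathrm{cone}(\sigma)} .$$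

**Step 2: show $e_I=1$.** Let $U\subset\mathbb R^I$ be a small open ball around $m$. The set $U\cap\mathbb R^I_{>0}$ is nonempty, open in $\mathbb R^I$ and convex, so its $\chi_c$ is $(-1)^{|I|}$. Since $U$ is small, it meets only cones that contain $m$. A point of $\mathbb R^I_{>0}$ lies in the relative interior of some $\mathrm{cone}(\sigma)$ with $I(\sigma)=I$. Conversely, if $\sigma\supseteq\sigma_m$ and $I(\sigma)=I$, then the relative interior of $\mathrm{cone}(\sigma)$ lies in $\mathbb R^I_{>0}$ and meets $U$, because $m\in\mathrm{cone}(\sigma)$. So $U\cap\mathbb R^I_{>0}$ is partitioned into the nonempty relatively open convex sets $U\cap\mathrm{relint}\,\mathrm{cone}(\sigma)$ with these $\sigma$. Additivity gives $(-1)^{|I|}=\sum(-1)^{\dim\mathrm{cone}(\sigma)}$, i.e. $e_I=1$.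

**Step 3: sum over $I$.** By the binomial theorem, with $S=S(m)$,
$$\sum_{I\supseteq S}(-1)^{N-|I|}(1-t)^{|I|}=(1-t)^{|S|}\big((1-t)-1\big)^{N-|S|}=\omega(m).\qquad\square$$

As an illustration of Step 2, take $x^5+x^2y^2+y^5$ and $m=(2,2)$. The faces containing $m$ are the vertex (cone of dimension $1$) and two segments (cones of dimension $2$), so $e_{\{1,2\}}=-1+1+1=1$. As an illustration of the lemma, take $u^{k+1}$: the sum is $-t+(1-t)\sum_{j\ge1}t^{j/(k+1)}=-t+\sum_{j=1}^{k+1}t^{j/(k+1)}=\sum_{j=1}^kt^{j/(k+1)}$, as found in Section 1.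

## 3. One facet: equality in every dimension

**Proposition 2.** Let $g$ be convenient and Newton nondegenerate with $\mu\ge1$, and suppose that its Newton boundary has only one compact facet. Then $\gamma=0$.

*Proof.* Let $a_i\mathbf e_i$ be the point of the support on the $i$-th axis with smallest $a_i$. It lies on the Newton boundary, hence on the single facet, so $\nu(m)=\sum_im_i/a_i$ is linear. The weight $\omega$ is a product over the coordinates, so the sum in Lemma 1 factors. By the one-variable computation just made,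
$$\mathrm{Sp}_g=\prod_{i=1}^N\big(t^{1/a_i}+t^{2/a_i}+\dots+t^{(a_i-1)/a_i}\big).$$
Since $\mu=\prod(a_i-1)\ge1$, all $a_i\ge2$. The spectral numbers, shifted by $1$, are all sums $\sum_ij_i/a_i$ with $1\le j_i\le a_i-1$ chosen independently. Variances add and lengths add. For each $i$ the variance is one twelfth of the length by Section 1, so the same holds for the sum. $\square$

So a linear $\nu$ gives equality. In general $\nu$ is a minimum of several linear functions, and we ask what a bend in $\nu$ does to the two sides of (3).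

## 4. One bend in the plane: $x^5+x^2y^2+y^5$

The two facets of $g=x^5+x^2y^2+y^5$ have the functionals
$$\tfrac x5+\tfrac{3y}{10}\ \text{ (segment from } (5,0)\text{ to }(2,2)),\qquad \tfrac{3x}{10}+\tfrac y5\ \text{ (segment from } (2,2)\text{ to }(0,5)),$$
each with value $\frac32$ at the remaining support point. If all $x_i\partial_{x_i}g_\sigma$ vanished at a torus point, then $\sum_{P\in\sigma}c_Px^PP=0$ there with nonzero coefficients. The support points on each face are linearly independent, so this is impossible, and $g$ is nondegenerate. Thus $\nu$ is the minimum of the two functionals, with the bend along $x=y$.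

In Lemma 1, terms with $|S(m)|\le1$ have exponents $>1$: the origin gives $t^2$, and an axis point gives $t^{\nu(m)}(1-t)(-t)$ with $\nu(m)>0$. A point of full support gives $t^{\nu(m)}(1-2t+t^2)$, whose later terms also have exponents $>1$. So the exponents $\alpha_i+1\le1$ are the values $\nu(m)\le1$ at points with both coordinates positive. These are
$$(1,1):\tfrac12;\quad(2,1),(1,2):\tfrac7{10};\quad(3,1),(1,3):\tfrac9{10};\quad(2,2):1 .$$
By the symmetry (1), the exponents are symmetric about $1$, so the remaining ones are $\frac{11}{10},\frac{11}{10},\frac{13}{10},\frac{13}{10},\frac32$. Hence $\mu=11$, the length is $1$, and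
$$\sum_i\Big(\alpha_i-\frac{n-1}2\Big)^2=2\cdot\tfrac14+4\cdot\tfrac9{100}+4\cdot\tfrac1{100}=\tfrac9{10}<\tfrac{11}{12},\qquad\gamma=\tfrac1{240}.$$

The bend has pushed the variance below the bound. A sensible plan for a proof of (3) is therefore to compute the effect of a bend in general and to show that it always has this sign. We now carry out the computation for a function with exactly one bend.

## 5. A function with one bend, and the sign of a Bernoulli sum

In the plane example both functionals agree at $(1,1)$, so both give the same smallest exponent. We keep this feature: the wall along which the function bends will contain $(1,\dots,1)$.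

Recall the Bernoulli polynomials: $\frac{Xe^{yX}}{e^X-1}=\sum_{j\ge0}B_j(y)\frac{X^j}{j!}$, with $B_0=1$, $B_1(y)=y-\frac12$, $B_2(y)=y^2-y+\frac16$. Note $B_2(1-y)=B_2(y)$ and $B_2(0)=B_2(1)=\frac16$. Directly,
$$\sum_{j=1}^{d}B_2\Big(\frac jd\Big)=\sum_{j=0}^{d-1}B_2\Big(\frac jd\Big)=\frac{(d-1)(2d-1)}{6d}-\frac{d-1}2+\frac d6=\frac1{6d}. \tag{6}$$

**Setting.** Let $N\ge2$. Let $h_1,\dots,h_{N-1}$ be positive integers with sum $d$, each coprime to $d$. Let $b_1,\dots,b_{N-1}\in(0,1)$ be rational, and let $0<\kappa_-<\kappa_+$ be rational with $b_i>\kappa_+h_i/d$ for all $i$. Write $m=(u,k)$ with $u\in\mathbb N^{N-1}$, $k\in\mathbb N$, and put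
$$h(u)=\sum h_iu_i,\quad b(u)=\sum b_iu_i,\quad H(m)=h(u)-dk,\quad \ell_\pm(m)=b(u)-\frac{\kappa_\pm}dH(m),\quad \nu^\circ=\min(\ell_+,\ell_-).$$
Then $\nu^\circ=\ell_+$ where $H\ge0$ and $\nu^\circ=\ell_-$ where $H\le0$. The coefficients of $\ell_\pm$ are $b_i-\kappa_\pm h_i/d>0$ and $\kappa_\pm>0$. Let
$$F(t)=\sum_{m\in\mathbb N^N}t^{\nu^\circ(m)}\omega(m),\qquad \beta=\sum b_i,\qquad L=N-2\beta,\qquad M=\prod_{i=1}^{N-1}\Big(\frac1{b_i}-1\Big).$$

**Lemma 3 (one bend).** With $t=e^{-\theta}$, as $\theta\to0^+$,
$$e^{N\theta/2}F(e^{-\theta})=M_0+M_1\theta+\tfrac12M_2\theta^2+O(\theta^3),$$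
where
$$M_0=\Big(\frac1{\kappa_+}-1\Big)\prod_{i=1}^{N-1}\Big(\frac1{b_i-\kappa_+h_i/d}-1\Big)+M\Big(\frac1{\kappa_-}-\frac1{\kappa_+}\Big),$$
$$M_2=\frac{L}{12}M_0+(\kappa_--\kappa_+)E,\qquad E=\frac16\Big(\frac{M-(-1)^{N-1}}{d^2}+(-1)^{N-1}\Big). \tag{7}$$

*Proof.* For $0<t<1$ every sum below converges absolutely, because $|\omega(m)|\le1$ and the exponents are bounded below by a positive multiple of the sum of the coordinates.

**Step 1: split off the bend.** We write $F$ as the sum for one linear function plus a correction: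
$$F=G+\Delta,\qquad G=\sum_mt^{\ell_+(m)}\omega(m),\qquad\Delta=\sum_{H(m)<0}\big(t^{\ell_-(m)}-t^{\ell_+(m)}\big)\omega(m).$$

**Step 2: expand $G$.** Let $\lambda_i=b_i-\kappa_+h_i/d$ for $i<N$ and $\lambda_N=\kappa_+$. Since $\omega$ is a product over coordinates,
$$G=\prod_{i=1}^N\Big(-t+(1-t)\frac{t^{\lambda_i}}{1-t^{\lambda_i}}\Big)=\prod_{i=1}^N\frac{t^{\lambda_i}-t}{1-t^{\lambda_i}},\qquad e^{N\theta/2}G=\prod_{i=1}^N\frac{\sinh((1-\lambda_i)\theta/2)}{\sinh(\lambda_i\theta/2)} .$$
The second formula holds because the numerator is $2e^{-(1+\lambda_i)\theta/2}\sinh((1-\lambda_i)\theta/2)$ and the denominator is $2e^{-\lambda_i\theta/2}\sinh(\lambda_i\theta/2)$. From $\sinh X=X(1+\frac{X^2}6+\cdots)$, each factor equals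
$$\Big(\frac1{\lambda_i}-1\Big)\Big(1+\frac{(1-\lambda_i)^2-\lambda_i^2}{24}\theta^2+\cdots\Big)=\Big(\frac1{\lambda_i}-1\Big)\Big(1+\frac{1-2\lambda_i}{24}\theta^2+\cdots\Big).$$
Since $\sum h_i=d$, we have $\sum_{i=1}^N\lambda_i=\beta-\kappa_++\kappa_+=\beta$. Hence
$$e^{N\theta/2}G=\mu_+\Big(1+\frac L{24}\theta^2+\cdots\Big),\qquad\mu_+=\prod_{i=1}^N\Big(\frac1{\lambda_i}-1\Big).$$

**Step 3: sum $\Delta$ over $k$.** If $H(m)<0$ then $k\ge1$, so $\omega(m)=(1-t)\,\omega'(u)$ with $\omega'(u)=(1-t)^{|S(u)|}(-t)^{N-1-|S(u)|}$. Fix $u$ with $h(u)\equiv a\pmod d$. As $k$ varies with $H<0$, the number $-H=dk-h(u)$ runs through all positive integers congruent to $-a$: each of them comes from an integer $k>h(u)/d\ge0$. These integers are $r_a+di$, $i\ge0$, where $r_a\in\{1,\dots,d\}$ and $r_a\equiv-a$. Put $\rho_a=r_a/d$. Since $\ell_\pm(m)=b(u)+\kappa_\pm(\rho_a+i)$,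
$$\Delta=\Phi(\kappa_-)-\Phi(\kappa_+),\qquad\Phi(\kappa)=\sum_{a\in\mathbb Z/d}(1-t)\,Q_a\,\frac{t^{\rho_a\kappa}}{1-t^\kappa},\qquad Q_a=\sum_{h(u)\equiv a}t^{b(u)}\omega'(u).$$

**Step 4: the behavior of $Q_a$ at $\theta=0$.** For $\zeta^d=1$, the product structure of $\omega'$ gives
$$\sum_a\zeta^aQ_a=\prod_{i=1}^{N-1}\Big(-t+(1-t)\frac{\zeta^{h_i}t^{b_i}}{1-\zeta^{h_i}t^{b_i}}\Big)=\prod_{i=1}^{N-1}\frac{\zeta^{h_i}t^{b_i}-t}{1-\zeta^{h_i}t^{b_i}} .$$
For $\zeta=1$, the computation of Step 2 gives
$$e^{(N-1)\theta/2}\sum_aQ_a=M\Big(1+\frac{N-1-2\beta}{24}\theta^2+\cdots\Big). \tag{8}$$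
For $\zeta\ne1$ we have $\zeta^{h_i}\ne1$, because $h_i$ is coprime to $d$. So the product is analytic near $\theta=0$, and each factor has the value $\frac{\zeta^{h_i}-1}{1-\zeta^{h_i}}=-1$ there. Inverting the finite Fourier transform, every $Q_a$ is analytic near $\theta=0$, and its value there is
$$n_a:=Q_a\big|_{\theta=0}=\frac1d\Big(M+(-1)^{N-1}\sum_{\zeta\ne1}\zeta^{-a}\Big).$$
The inner sum is $d-1$ for $a=0$ and $-1$ otherwise. With $n:=\frac1d\big(M-(-1)^{N-1}\big)$ this reads
$$n_0=n+(-1)^{N-1},\qquad n_a=n\ \ (a\ne0).$$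
Since $\rho_0=1$ and the $\rho_a$ run through $\frac1d,\frac2d,\dots,1$, formula (6) gives
$$\sum_an_aB_2(\rho_a)=\frac n{6d}+\frac{(-1)^{N-1}}6=E. \tag{9}$$

**Step 5: expand $\Phi(\kappa)$.** Write $e^{(N-1)\theta/2}Q_a=n_a+n_a'\theta+\frac12n_a''\theta^2+\cdots$. By (8), $\sum n_a=M$ and $\sum\frac12n_a''=M\frac{N-1-2\beta}{24}$. Also
$$e^{\theta/2}(1-e^{-\theta})=2\sinh\tfrac\theta2=\theta\Big(1+\frac{\theta^2}{24}+\cdots\Big),$$
$$\frac{e^{-\rho\kappa\theta}}{1-e^{-\kappa\theta}}=\frac{e^{(1-\rho)\kappa\theta}}{e^{\kappa\theta}-1}=\frac1{\kappa\theta}\Big(1+B_1(1-\rho)\kappa\theta+\tfrac12B_2(\rho)\kappa^2\theta^2+\cdots\Big).$$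
Multiplying, $e^{N\theta/2}\Phi(\kappa)$ is analytic near $\theta=0$, with constant term $\frac M\kappa$ and with $\theta^2$-coefficient
$$\frac1\kappa\Big(\frac M{24}+M\frac{N-1-2\beta}{24}\Big)+\sum_an_a'B_1(1-\rho_a)+\frac\kappa2\sum_an_aB_2(\rho_a) .$$
The first term is $\frac{ML}{24\kappa}$. The middle term does not depend on $\kappa$ and cancels in $\Delta$. By (9), $e^{N\theta/2}\Delta$ has
$$\theta^0:\ M\Big(\frac1{\kappa_-}-\frac1{\kappa_+}\Big),\qquad \theta^2:\ \frac L{24}M\Big(\frac1{\kappa_-}-\frac1{\kappa_+}\Big)+\frac12(\kappa_--\kappa_+)E .$$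

**Step 6: add.** With Step 2, the constant term is $M_0$ as claimed, and $\frac12M_2=\frac L{24}M_0+\frac12(\kappa_--\kappa_+)E$. $\square$

If a singularity $g$ has $\mathrm{Sp}_g=F$, the lemma gives its moments. Indeed
$$e^{N\theta/2}\,\mathrm{Sp}_g(e^{-\theta})=\sum_ie^{-\theta(\alpha_i-\frac{n-1}2)}$$
because $\frac N2-1=\frac{n-1}2$, so $\mu=M_0$ and $\sum_i(\alpha_i-\frac{n-1}2)^2=M_2$. If moreover $\alpha_\mu-\alpha_1=L$, then
$$\gamma=\frac{\mu L-12M_2}{48}=\frac{(\kappa_+-\kappa_-)E}4. \tag{10}$$

In the plane example $d=h_1=1$, $b_1=\frac12$, $\kappa_+=\frac3{10}$, $\kappa_-=\frac15$: indeed $\frac x2-\frac3{10}(x-y)=\frac x5+\frac{3y}{10}$ and $\frac x2-\frac15(x-y)=\frac{3x}{10}+\frac y5$. Here $M=1$, $E=\frac16$, $M_0=\frac73\cdot4+(5-\frac{10}3)=11$, $M_2=\frac{11}{12}-\frac1{60}=\frac9{10}$ and $\gamma=\frac14\cdot\frac1{10}\cdot\frac16=\frac1{240}$, in agreement with Section 4.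

Now look at the sign of $E$; the plan of Section 4 needs $E\ge0$. For $N=2$ the coprimality condition forces $d=h_1=1$, and $E=\frac M6>0$. For $N=3$ we get $E=\frac16\big(\frac{M-1}{d^2}+1\big)>0$, since $M>0$ and $d\ge2$. For $N=4$ we get
$$E=\frac16\Big(\frac{M+1}{d^2}-1\Big),$$
and this is negative as soon as $d^2>M+1$. The plan stops exactly here. The class $a=0$, where $B_2$ takes its largest value $\frac16$, has one unit less than the other classes, and $B_2$ is negative in the middle of $[0,1]$. (This concerns only functions with one bend as in the setting; it says nothing about all singularities in two or three variables.)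

So we turn the plan around. Take $N=4$, coordinates $(x,y,z,w)$, $u=(u_1,u_2,u_3)$ for the first three and $k$ for the last, and
$$(h_1,h_2,h_3)=(1,4,2),\quad d=7,\quad b_1=b_2=b_3=\tfrac14,\quad \kappa_+=\tfrac7{24},\quad\kappa_-=\tfrac14 .$$
Then $\beta=\frac34$, $L=\frac52$, $M=27$, and $M+1=28<49=d^2$, so $E=\frac16\big(\frac{28}{49}-1\big)=-\frac1{14}$. With $|u|=u_1+u_2+u_3$ and $H=x+4y+2z-7w$, the two functionals are
$$\ell_A:=\ell_+=\frac{|u|}4-\frac H{24}=\tfrac1{24}(5,2,4,7),\qquad \ell_B:=\ell_-=\frac{|u|}4-\frac H{28}=\tfrac1{28}(6,3,5,7). \tag{11}$$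
From now on $\nu^\circ=\min(\ell_A,\ell_B)$, which is $\ell_A$ for $H\ge0$ and $\ell_B$ for $H\le0$.

We need a polynomial whose spectrum is given by this $\nu^\circ$. Its Newton function cannot be $\nu^\circ$ itself: for a convenient polynomial, $\nu$ takes the value $1$ at a lattice point $(a,0,0,0)$, while $\nu^\circ(a,0,0,0)=\frac{5a}{24}$, which is $1$ for no integer $a$. Any convenient polynomial therefore brings in further facets. The remedy is to arrange the extra facets so that their cones contribute zero to the sum in Lemma 1, both with $\nu$ and with $\nu^\circ$. The three monomials that make this possible are points on the wall at height one: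
$$P_1=(3,1,0,1),\quad P_2=(0,3,1,2),\quad P_3=(1,0,3,1),\qquad H(P_i)=0,\quad |u|=4 .$$
Thus $\ell_A(P_i)=\ell_B(P_i)=1$. Adding $P_i$ does not change $H$, so
$$\nu^\circ(m+P_i)=\nu^\circ(m)+1\qquad\text{for all }m\in\mathbb N^4. \tag{12}$$

## 6. Strings of lattice points with total contribution zero

The purpose of the next lemma is to identify sequences of lattice points whose weights cancel.

**Lemma 4 (strings).** Let $v\in\mathbb N^N$ with $v_i=1$ for some index $i$, and let $m_0\in\mathbb N^N$ with $(m_0)_i=0$ and $\mathrm{supp}(v)\setminus\{i\}\subset\mathrm{supp}(m_0)$. If $\phi(m_0+jv)=\phi(m_0)+j$ for all $j\ge0$, then $\sum_{j\ge0}t^{\phi(m_0+jv)}\omega(m_0+jv)=0$.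

*Proof.* Let $s=|S(m_0)|$. For $j\ge1$ the support of $m_0+jv$ is $S(m_0)\cup\{i\}$, of size $s+1$. So the sum is
$$t^{\phi(m_0)}(1-t)^s(-t)^{N-s-1}\Big[-t+(1-t)\sum_{j\ge1}t^j\Big]=0,$$
because $(1-t)\sum_{j\ge1}t^j=t$. $\square$

The smallest example is $N=1$, $v=1$, $m_0=0$, $\phi(j)=j$: the string is all of $\mathbb N$ and the sum is $-t+(1-t)(t+t^2+\cdots)=0$. What makes the lemma usable is a generator $v$ of a cone with a coordinate equal to $1$ on $v$ and to $0$ on the other generators.

## 7. The Newton boundary of $f$: seven facets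

The support of $f$ in (4) consists of $P_1,P_2,P_3$ and
$$X=(5,0,0,0),\quad Y=(0,12,0,0),\quad Z=(0,0,6,0),\quad W=(0,0,0,4),\quad Q=(4,0,1,0).$$
So $f$ is convenient. The table lists seven positive functionals and their values on the support, as numerators over the stated denominator.

| facet | functional | $X$ | $Y$ | $Z$ | $W$ | $Q$ | $P_1$ | $P_2$ | $P_3$ | equal to $1$ on |
|---|---|---|---|---|---|---|---|---|---|---|
| $A$ | $(5,2,4,7)/24$ | 25 | 24 | 24 | 28 | 24 | 24 | 24 | 24 | $P_1P_2P_3QZY$ |
| $B$ | $(6,3,5,7)/28$ | 30 | 36 | 30 | 28 | 29 | 28 | 28 | 28 | $P_1P_2P_3W$ |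
| $C_1$ | $(9,6,8,11)/44$ | 45 | 72 | 48 | 44 | 44 | 44 | 48 | 44 | $QP_1P_3W$ |
| $C_2$ | $(4,3,4,5)/20$ | 20 | 36 | 24 | 20 | 20 | 20 | 23 | 21 | $XQP_1W$ |
| $C_3$ | $(12,5,12,19)/60$ | 60 | 60 | 72 | 76 | 60 | 60 | 65 | 67 | $XQP_1Y$ |
| $C_4$ | $(8,3,9,9)/36$ | 40 | 36 | 54 | 36 | 41 | 36 | 36 | 44 | $YP_1P_2W$ |
| $C_5$ | $(9,4,6,9)/36$ | 45 | 48 | 36 | 36 | 42 | 40 | 36 | 36 | $ZP_2P_3W$ |

**Step 1: these are compact facets.** All functionals are $\ge1$ on the support, so each defines a compact face, the convex hull of the points in the last column. The $4\times4$ determinants of the point sets $B,C_1,\dots,C_5$ are, up to sign, $112,44,20,60,144,72$. So these six are simplicial facets with linearly independent vertices. For $B$, for example, the determinant is $4$ times that of $(3,1,0),(0,3,1),(1,0,3)$, which is $28$. The same computation shows that $P_1,P_2,P_3$ are independent. They lie in $H=0$ while $H(Y)=48$, so $P_1,P_2,P_3,Y$ are independent and $A$ is $3$-dimensional.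

**Step 2: the faces of $A$.** The coordinates $y$, $x$, $w$ are $\ge0$ on $A$, and they vanish exactly at the vertex sets $P_3QZ$, $P_2ZY$, $QZY$ respectively. The functionals of $B,C_1,C_3,C_4,C_5$ are $\ge1$ on $A$, with equality exactly at $P_1P_2P_3$, $QP_1P_3$, $QP_1Y$, $YP_1P_2$, $ZP_2P_3$. This gives eight faces of $A$. Each is a triangle with linearly independent vertices: the last five are faces of simplicial facets; in $P_3QZ$ only $P_3$ has $w\ne0$ and $Q,Z$ are independent; in $P_2ZY$ only $P_2$ has $w\neq0$; in $QZY$ only $Q$ has $x\ne0$. The edges of these triangles are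
$$P_3Q,\ QZ,\ P_3Z,\ P_2Z,\ ZY,\ P_2Y,\ QY,\ P_1P_2,\ P_2P_3,\ P_1P_3,\ QP_1,\ P_1Y,$$
and each of the twelve lies in exactly two of the eight triangles. In a $3$-dimensional polytope every edge lies in exactly two $2$-faces, and any two $2$-faces are joined by a chain of $2$-faces in which neighbors share an edge. Starting from a listed triangle, such a chain never leaves the list. So the eight triangles are all $2$-faces of $A$.

**Step 3: how the facets fit together.** The $2$-faces of the six simplices are as follows; a face named with a second facet is shared with it.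

- $B$: $P_1P_2P_3$ with $A$; $P_1P_2W$ with $C_4$; $P_2P_3W$ with $C_5$; $P_1P_3W$ with $C_1$.
- $C_1$: $QP_1P_3$ with $A$; $P_1P_3W$ with $B$; $QP_1W$ with $C_2$; $QP_3W\subset\{y=0\}$.
- $C_2$: $QP_1W$ with $C_1$; $XQP_1$ with $C_3$; $XQW\subset\{y=0\}$; $XP_1W\subset\{z=0\}$.
- $C_3$: $QP_1Y$ with $A$; $XQP_1$ with $C_2$; $XQY\subset\{w=0\}$; $XP_1Y\subset\{z=0\}$.
- $C_4$: $YP_1P_2$ with $A$; $P_1P_2W$ with $B$; $YP_1W\subset\{z=0\}$; $YP_2W\subset\{x=0\}$.
- $C_5$: $ZP_2P_3$ with $A$; $P_2P_3W$ with $B$; $ZP_2W\subset\{x=0\}$; $ZP_3W\subset\{y=0\}$.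

The remaining $2$-faces of $A$ are $P_3QZ$, $P_2ZY$, $QZY$, which lie in coordinate hyperplanes.

**Step 4: there are no other compact facets.** Let $\Delta_3$ be the simplex $x+y+z+w=1$ in $\mathbb R^4_{\ge0}$. The cones over the seven facets cut it in seven $3$-dimensional cells; let $T$ be the union of these cells and $D$ the union of their edges. The set $\mathrm{int}\,\Delta_3\setminus D$ is connected, since finitely many segments do not disconnect an open convex set of dimension $3$. In it, $T$ is closed and nonempty. It is also open. Indeed a point of $T$ there is either interior to a cell, or relatively interior to a $2$-face of a cell. In the second case, by Step 3, that $2$-face belongs to two listed cells. These have disjoint interiors, so they lie on opposite sides of the $2$-face and together fill a neighborhood of the point. Hence $T\supset\mathrm{int}\,\Delta_3\setminus D$, and $T=\Delta_3$ because $T$ is closed. So the seven cones cover $\mathbb R^4_{\ge0}$. If $F$ were a compact facet, the interior of $\mathrm{cone}(F)$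 would meet the interior of one of the seven cones, say $\mathrm{cone}(F')$. On the open intersection $\ell_F=\nu=\ell_{F'}$, so $F=F'$.

## 8. Nondegeneracy for all but at most four values of $c$

**Step 1: all faces except $A$.** By Section 7 every compact face other than $A$ is a simplex with linearly independent vertices, and by the table it contains no further support points. Let $\sigma$ be such a face, and suppose all $x_i\partial_{x_i}f_\sigma$ vanish at a torus point. These four equations say $\sum_{P\in\sigma}(c_Px^P)\,P=0$ with nonzero coefficients, which contradicts independence.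

**Step 2: the face $A$.** Suppose $f_A$ has such a torus point, and let $p_1,p_2,p_3,q,\xi,\eta$ be the (nonzero) values of $x^3yw,\ y^3zw^2,\ xz^3w,\ x^4z,\ z^6,\ cy^{12}$ there. The four equations are
$$3p_1+p_3+4q=0,\quad p_1+3p_2+12\eta=0,\quad p_2+3p_3+q+6\xi=0,\quad p_1+2p_2+p_3=0 .$$
With $r=p_2/p_1$, we solve the fourth, then the first, third and second:
$$p_3=-(1+2r)p_1,\quad q=\tfrac{r-1}2p_1,\quad \xi=\tfrac{7+9r}{12}p_1,\quad \eta=-\tfrac{1+3r}{12}p_1.$$
The six monomials satisfy two multiplicative relations. First, $P_2+P_3+2Q=(9,3,6,3)=3P_1+Z$, so $p_2p_3q^2=p_1^3\xi$. Inserting the formulas, $-r(1+2r)\frac{(r-1)^2}4=\frac{7+9r}{12}$. Since $r(1+2r)(r-1)^2=2r^4-3r^3+r$, this is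
$$6r^4-9r^3+12r+7=0 ,$$
so there are at most four values of $r$. Second, $12P_1+7Z=(36,12,42,12)=12P_3+6Q+Y$, so $p_3^{12}q^6\eta=c\,p_1^{12}\xi^7$, that is,
$$c=\frac{p_3^{12}q^6\eta}{p_1^{12}\xi^7}.$$
Numerator and denominator are both homogeneous of degree $19$ in $p_1$ once the formulas are inserted, so $c$ depends only on $r$. Hence a torus point as supposed exists for at most four values of $c$.

For all other $c\in\mathbb C^*$, $f$ is convenient and Newton nondegenerate. So it has an isolated singularity and Lemma 1 applies. We fix such a $c$.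

## 9. From seven functionals to two

**Lemma 5.** $\displaystyle\mathrm{Sp}_f(t)=\sum_{m\in\mathbb N^4}t^{\nu^\circ(m)}\omega(m)$, with $\nu^\circ=\min(\ell_A,\ell_B)$ as in (11).

*Proof.*

**Step 1: agreement on the cones of $A$ and $B$.** Let $\Lambda=\mathrm{cone}(A)\cup\mathrm{cone}(B)$. The generators $P_1,P_2,P_3,Q,Z,Y$ of $\mathrm{cone}(A)$ have $H=0,0,0,6,12,48$, so on $\mathrm{cone}(A)$ we have $H\ge0$ and $\nu^\circ=\ell_A=\nu$. The generators $P_1,P_2,P_3,W$ of $\mathrm{cone}(B)$ have $H=0,0,0,-28$, so there $H\le0$ and $\nu^\circ=\ell_B=\nu$. Hence $\nu=\nu^\circ$ on $\Lambda$.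

**Step 2: cut up the rest.** In a simplicial cone write $\tau_P\ge0$ for the coefficient of the generator $P$. Define five sets:

| set | inside | condition | direction $v$ | special coordinate |
|---|---|---|---|---|
| $R_1$ | $\mathrm{cone}(C_1)$ | $\tau_Q,\tau_W>0$ | $P_1$ | $y$ |
| $R_2$ | $\mathrm{cone}(C_2)$ | $\tau_X,\tau_W>0$ | $P_1$ | $y$ |
| $R_3$ | $\mathrm{cone}(C_3)$ | $\tau_X>0$ | $Q$ | $z$ |
| $R_4$ | $\mathrm{cone}(C_4)$ | $\tau_Y,\tau_W>0$ | $P_2$ | $z$ |
| $R_5$ | $\mathrm{cone}(C_5)$ | $\tau_Z,\tau_W>0$ | $P_3$ | $x$ |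

We claim that $R_1,\dots,R_5$ partition $\mathbb R^4_{\ge0}\setminus\Lambda$. First, $\Lambda$ and the $R_j$ cover $\mathbb R^4_{\ge0}$, because the seven cones do:

- A point of $\mathrm{cone}(C_1)$, $\mathrm{cone}(C_4)$ or $\mathrm{cone}(C_5)$ outside $R_1,R_4,R_5$ respectively has $\tau_W=0$, and then lies over $QP_1P_3$, $YP_1P_2$, $ZP_2P_3$ (faces of $A$), or has $\tau_Q=0$, $\tau_Y=0$, $\tau_Z=0$ respectively, and then lies over $P_1P_3W$, $P_1P_2W$, $P_2P_3W$ (faces of $B$).
- A point of $\mathrm{cone}(C_2)$ with $\tau_X=0$ lies over $QP_1W$, hence in $\mathrm{cone}(C_1)$, which has been treated. One with $\tau_X>0$, $\tau_W=0$ lies over $XQP_1$, hence in $R_3$.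
- A point of $\mathrm{cone}(C_3)$ with $\tau_X=0$ lies over $QP_1Y$, a face of $A$.

Second, the sets are disjoint. Each $R_j$ is a union of relative interiors of cones of the fan, and such relative interiors are disjoint for different cones. So it suffices to see that no generator set occurs twice. Those of $R_2$ contain $X$ and $W$; those of $R_3$ contain $X$ but not $W$; those of $R_1,R_4,R_5$ do not contain $X$. Those of $R_1$ contain $Q$ but neither $Y$ nor $Z$; those of $R_4$ contain $Y$ but neither $Q$ nor $Z$; those of $R_5$ contain $Z$ but neither $Q$ nor $Y$. Finally, a face of $A$ contains neither $X$ nor $W$, and a face of $B$ contains none of $X,Q,Y,Z$. Every generator set of an $R_j$ contains $X$ or $W$, and it contains one of $X,Q,Y,Z$. So none of them is a face of $A$ or $B$.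

**Step 3: each $R_j\cap\mathbb N^4$ is a disjoint union of strings.** In each row of the table the special coordinate is $1$ on $v$ and $0$ on the other three generators, as one reads off from the points. So on the cone it equals the coefficient $\tau_v$. Hence for $m\in R_j\cap\mathbb N^4$ the coefficient $\tau_v$ is a nonnegative integer. The base $m_0=m-\tau_vv$ has the same coefficients on the other generators and coefficient $0$ on $v$, so it has nonnegative integer coordinates. The conditions that define $R_j$ do not involve $\tau_v$, so $m_0\in R_j$ and $m_0+jv\in R_j$ for all $j\ge0$. Every $m$ lies in exactly one such string. The remaining hypothesis of Lemma 4 asks that $m_0$ be positive in the coordinates $\mathrm{supp}(v)$ without the special one. These are $\{x,w\}$, $\{x,w\}$, $\{x\}$, $\{y,w\}$, $\{z,w\}$ for $R_1,\dots,R_5$. They are positive because $\tau_Q,\tau_W>0$; $\tau_X,\tau_W>0$; $\tau_X>0$; $\tau_Y,\tau_W>0$; $\tau_Z,\tau_W>0$ respectively.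

**Step 4: both $\nu$ and $\nu^\circ$ grow by exactly $1$ along each string.** For $\nu$: it is linear on the cone and $\nu(v)=1$. For $\nu^\circ$ and $v=P_i$ (the sets $R_1,R_2,R_4,R_5$): this is (12). For $\nu^\circ$ on $R_3$: the generators $X,Q,P_1,Y$ have $H=5,6,0,48$, so $H\ge0$ on the whole cone and $\nu^\circ=\ell_A$ there; and $\ell_A(Q)=1$.

**Step 5: conclusion.** By Lemma 4, applied with $\phi=\nu$ and with $\phi=\nu^\circ$, the points of $\mathbb N^4\setminus\Lambda$ contribute $0$ to $\sum t^{\nu}\omega$ and $0$ to $\sum t^{\nu^\circ}\omega$. On $\Lambda$ the two sums agree by Step 1. By Lemma 1 the first sum is $\mathrm{Sp}_f$. $\square$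

## 10. Proof of Theorem A

**Step 1: the smallest and the largest spectral number.** In Lemma 5, a term with $|S(m)|\le3$ contains a factor $t$ from $\omega(m)$, so its order in $t$ is at least $1$. A point with full support satisfies $m\ge(1,1,1,1)$ coordinatewise. Since $\ell_A,\ell_B$ have positive coefficients, $\nu^\circ(m)\ge\nu^\circ(1,1,1,1)$, with equality only at $(1,1,1,1)$. There $H=1+4+2-7=0$ and $\nu^\circ=\frac34$. So $\mathrm{Sp}_f=t^{3/4}+\text{higher terms}$, and $\alpha_1=-\frac14$. By (1) with $n=3$, $\alpha_\mu=2-\alpha_1=\frac94$. The length is $\frac52$, which is $L=N-2\beta=4-\frac32$.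

**Step 2: $\mu$ and the second moment.** By Lemma 5, $\mathrm{Sp}_f$ is the function $F$ of Lemma 3 for the parameters chosen in Section 5. So $\mu=M_0$ and $\sum_i(\alpha_i-1)^2=M_2$. The coefficients of $\ell_A$ are $\frac5{24},\frac2{24},\frac4{24},\frac7{24}$, and $M=27$, $\frac1{\kappa_-}-\frac1{\kappa_+}=4-\frac{24}7=\frac47$. Hence
$$\mu=\tfrac{19}5\cdot11\cdot5\cdot\tfrac{17}7+27\cdot\tfrac47=\frac{3553+108}7=523 .$$
With $E=-\frac1{14}$ and $\kappa_--\kappa_+=-\frac1{24}$,
$$\sum_i(\alpha_i-1)^2=\frac{5/2}{12}\cdot523+\frac1{24}\cdot\frac1{14}=\frac{36610}{336}+\frac1{336}=\frac{36611}{336}.$$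

**Step 3: $\gamma$.** By (10), $\gamma=\frac14\cdot\frac1{24}\cdot\big(-\frac1{14}\big)=-\frac1{1344}<0$. This proves Theorem A; the conjecture (3) is false. $\square$

It is worth seeing in this case where the sign came from. In the proof of Lemma 3, $\sum_aQ_a=(s+s^2+s^3)^3$ with $s=t^{1/4}$ gives $27$ at $t=1$, and each $\zeta\ne1$ gives $(-1)^3=-1$. So $n_0=\frac{27-6}7=3$ and $n_a=\frac{27+1}7=4$ for $a\ne0$. Then $\sum n_aB_2(\rho_a)=3\cdot\frac16+4\big(\frac1{42}-\frac16\big)=-\frac1{14}$.

The Milnor number can be checked independently by Kouchnirenko's formula $\mu=\sum_I(-1)^{N-|I|}|I|!\,V_I$, where $V_I$ is the volume of the region in $\mathbb R^I_{\ge0}$ below the Newton boundary and $V_\emptyset=1$. The normalized volumes $|I|!\,V_I$ are sums of determinants: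

- $|I|=4$: the simplices give $112+44+20+60+144+72=452$. Decompose $A$ from the vertex $Y$ over the triangles $P_3QZ$, $P_1P_2P_3$, $QP_1P_3$, $ZP_2P_3$; this gives $12(24+16+14+12)=792$. The total is $1244$.
- $|I|=3$: $264$ on $x=0$ (from $144+48+72$ for $P_2ZY,YP_2W,ZP_2W$), $112$ on $y=0$ ($24+44+20+24$ for $P_3QZ,QP_3W,XQW,ZP_3W$), $224$ on $z=0$ ($20+60+144$ for $XP_1W,XP_1Y,YP_1W$), $348$ on $w=0$ ($288+60$ for $QZY,XQY$). The total is $948$.
- $|I|=2$: $60$ for $xy$, $5+24=29$ for $xz$, $20$ for $xw$, $72$ for $yz$, $48$ for $yw$, $24$ for $zw$. The total is $253$.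
- $|I|=1$: $5+12+6+4=27$.

Indeed $1244-948+253-27+1=523$.

## 11. Adding singularities in separate variables: proof of Theorem B

**Step 1: spectra multiply.** Let $g,g'$ be convenient and nondegenerate in disjoint sets of $N$ and $N'$ variables, with Newton functions $\nu,\nu'$. Put $g\oplus g'=g+g'$, which is convenient. For compact facets $F,F'$ of $g,g'$, the functional $(\ell_F,\ell_{F'})$ is positive and $\ge1$ on the support of $g\oplus g'$. It equals $1$ on the join $F*F'$, which has dimension $(N-1)+(N'-1)+1=N+N'-1$. So $F*F'$ is a compact facet, with cone $\mathrm{cone}(F)\times\mathrm{cone}(F')$. These products cover $\mathbb R^{N+N'}_{\ge0}$, so there are no other compact facets, by the argument that ends Section 7. Therefore the Newton function of $g\oplus g'$ is $\nu(m)+\nu'(m')$. Its compact faces are the joins $\sigma*\sigma'$, where one of the two may be empty, with initial forms $g_\sigma+g'_{\sigma'}$. If $\sigma\ne\emptyset$, the functions $x_i\partial_{x_i}g_\sigma$ already have no common zero on the torus;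 likewise for $\sigma'$. So $g\oplus g'$ is nondegenerate. Since $\omega$ is multiplicative, Lemma 1 gives
$$\mathrm{Sp}_{g\oplus g'}=\mathrm{Sp}_g\,\mathrm{Sp}_{g'} .$$

**Step 2: the behavior of $\gamma$.** By Step 1 the exponents $\alpha+1$ of $g\oplus g'$ are all sums of an exponent of $g$ and one of $g'$. So $\mu$ is multiplicative, while the variance and the length $\alpha_\mu-\alpha_1$ are additive. By (2), $\gamma/\mu$ is additive, that is,
$$\gamma(g\oplus g')=\mu(g')\gamma(g)+\mu(g)\gamma(g'). \tag{13}$$
For $g'=u^{k+1}$, $k\ge1$, Section 1 gives $\mu=k$ and $\gamma=0$.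

**Step 3: the three statements.** Let $f$ be as in Theorem A, with $c$ one of the allowed values.

1. For $n\ge3$, the singularity $f+u_1^2+\dots+u_{n-3}^2$ in $n+1$ variables has $\gamma=-\frac1{1344}<0$, by (13) with $k=1$ used $n-3$ times.
2. For $n\ge4$, the singularity $f+u_1^{k+1}+u_2^2+\dots+u_{n-3}^2$ has $\gamma=-\frac k{1344}$, which tends to $-\infty$ as $k\to\infty$.
3. For $f$ itself,
$$\mathrm{Var}-\frac{\alpha_\mu-\alpha_1}{12}=\frac1{523}\Big(\frac{36611}{336}-\frac{36610}{336}\Big)=\frac1{336\cdot523}=\frac1{175728} .$$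
Both terms on the left are additive under $\oplus$. So the $k$-fold sum $f\oplus\dots\oplus f$ in $4k$ variables has $\mathrm{Var}-\frac{\alpha_\mu-\alpha_1}{12}=\frac k{175728}$, which tends to $\infty$ with $k$. $\square$
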